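# Hölder continuity of bounded weak solutions of non-diagonal elliptic systems with critical growth

## 1. Systems with critical growth, and hole filling when $2K_0\|u\|_\infty<\lambda$

Let $\Omega\subset\mathbb R^n$, $n\ge 2$, be a bounded Lipschitz domain and $N\ge 1$. We look at systems
$$\operatorname{div}\big(a(x,u,Du)\big)=a_0(x,u,Du)\quad\text{in }\Omega$$
for $u:\Omega\to\mathbb R^N$, where $a$ and $a_0$ are Carathéodory functions with values in $\mathbb R^{Nn}$ and $\mathbb R^N$, and for all $(x,z,\zeta)$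
$$|a(x,z,\zeta)|\le K(1+|\zeta|^{n-1}),\qquad |a_0(x,z,\zeta)|\le K_0(1+|\zeta|^n),\qquad a(x,z,\zeta)\cdot\zeta\ge\lambda|\zeta|^n. \tag{1}$$
A bounded weak solution is a function $u\in W^{1,n}\cap L^\infty(\Omega;\mathbb R^N)$ with
$$\int_\Omega a(x,u,Du)\cdot D\varphi\,dx+\int_\Omega a_0(x,u,Du)\cdot\varphi\,dx=0\qquad\text{for all }\varphi\in W^{1,n}_0\cap L^\infty(\Omega;\mathbb R^N). \tag{2}$$
The growth exponent equals the dimension. This is the critical case, since $W^{1,n}$ just fails to embed into the continuous functions. The right-hand side grows like $|Du|^n$, so it is only in $L^1$, and it competes on equal terms with the elliptic part. What can tip the balance is the smallness condition $K_0\|u\|_{L^\infty(\Omega)}<\lambda$. The question, whose source is Nirav Shah, "Hölder continuity of bounded, weak solutions of a variational system in the critical case", arXiv:1609.04256 (2016), is this: does the smallness condition force every bounded weak solution to be Hölder continuous on each compact subset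 of $\Omega$, even when $a$ has no diagonal structure in the components of $u$?

Two facts frame the question. Under the same smallness condition, Hildebrandt and Widman proved local Hölder continuity for diagonal systems when $p=n=2$. On the other hand, Beck and Frehse gave a non-diagonal system satisfying only a weaker one-sided condition on the product $a_0\cdot z$, with a constant $\lambda^*\in(0,\lambda)$, which has a bounded weak solution that is not Hölder continuous in the critical case.

We begin with a case that is easy: twice the required smallness, and no lower-order terms. Write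
$$A(x)=a(x,u(x),Du(x)),\qquad A_0(x)=a_0(x,u(x),Du(x)),\qquad M=\|u\|_{L^\infty(\Omega)},$$
and suppose for the moment that a.e.
$$|A|\le K|Du|^{n-1},\qquad |A_0|\le K_0|Du|^n,\qquad A\cdot Du\ge\lambda|Du|^n. \tag{3}$$

Notation: $u_{y,\rho}$, also $u_B$ when $B=B_\rho(y)$, is the mean of $u$ over $B_\rho(y)$; balls are open; $sB$ is the ball concentric with $B$ with $s$ times its radius; $(v\otimes e)^\alpha_i=v^\alpha e_i$.

We use Poincaré's inequality in a form that shows what "critical" means. If $B_s(z)\subset B_{s'}(z')$ and $s'\le 5s$, then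
$$|u_{z,s}-u_{z',s'}|\le C(n,N)\Big(\int_{B_{s'}(z')}|Du|^n\,dx\Big)^{1/n}. \tag{4}$$
Indeed, by Jensen, $|u_{z,s}-u_{z',s'}|^n\le\frac{1}{|B_s|}\int_{B_{s'}(z')}|u-u_{z',s'}|^n\le C s^{-n}s'^{\,n}\int_{B_{s'}(z')}|Du|^n$. No power of the radius is left over, so (4) alone never gives continuity: we need the energies on shrinking balls to be summable in a suitable sense. The following is Morrey's Dirichlet growth theorem in the form we need.

**Lemma 1.** Let $u\in W^{1,n}(B_R(x_0);\mathbb R^N)$, $H\geq 0$, $\gamma\in(0,1)$, and suppose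
$$\int_{B_\rho(y)}|Du|^n\,dx\le H^n\Big(\frac\rho R\Big)^{n\gamma}\qquad\text{for all }y\in B_{R/2}(x_0),\ 0<\rho\le R/2. \tag{5}$$
Then $\tilde u(y)=\lim_{\rho\to0}u_{y,\rho}$ exists for every $y\in B_{R/2}(x_0)$, equals $u(y)$ for a.e. $y$, and
$$|\tilde u(y)-\tilde u(y')|\le C(n,N,\gamma)\,H R^{-\gamma}|y-y'|^\gamma\qquad\text{for }y,y'\in B_{R/4}(x_0).$$

**Proof.** Let $\rho\le R/2$ and $\rho_k=5^{-k}\rho$. By (4) and (5), $|u_{y,\rho_k}-u_{y,\rho_{k+1}}|\le CH(\rho_k/R)^\gamma$, and the same bound holds for $|u_{y,\rho_k}-u_{y,s}|$ if $\rho_{k+1}\le s\le\rho_k$. Summing the geometric series, the limit exists and $|\tilde u(y)-u_{y,\rho}|\le CH(\rho/R)^\gamma$. By Lebesgue's differentiation theorem $\tilde u=u$ a.e. Now take $y\ne y'$ in $B_{R/4}(x_0)$, let $z$ be their midpoint and $s=|y-y'|/2<R/4$. Both $B_s(y)$ and $B_s(y')$ lie in $B_{2s}(z)$, with $z\in B_{R/4}(x_0)$ and $2s<R/2$. By (4) and (5), $|u_{y,s}-u_{z,2s}|$ and $|u_{y',s}-u_{z,2s}|$ are at most $CH(2s/R)^\gamma$. Add the four errors. $\square$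

**Proposition 2 (easy case).** Let (2) and (3) hold and $2K_0M<\lambda$. Then $u$ is Hölder continuous on compact subsets of $\Omega$.

**Proof.** Let $B=B_r(x)$ with $\overline{2B}\subset\Omega$, let $\eta=1$ on $B$, $\eta=0$ off $2B$, $0\le\eta\le1$, $|D\eta|\le 1/r$, and let $c$ be the mean of $u$ over the annulus $2B\setminus B$. Test (2) with $\eta(u-c)$:
$$\int\eta\big(A\cdot Du+A_0\cdot(u-c)\big)\,dx=-\int A\cdot\big((u-c)\otimes D\eta\big)\,dx. \tag{6}$$
Since $|c|\le M$ we have $|u-c|\le 2M$, so the left side is at least $(\lambda-2K_0M)\int_B|Du|^n$. On the right, $D\eta$ lives in the annulus. Hölder's inequality and Poincaré's inequality on the annulus give the bound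
$$\frac1r\Big(\int_{2B\setminus B}|A|^{\frac n{n-1}}\Big)^{\frac{n-1}n}\Big(\int_{2B\setminus B}|u-c|^n\Big)^{\frac1n}\le C\int_{2B\setminus B}|Du|^n.$$
So $\int_B|Du|^n\le C_1\int_{2B\setminus B}|Du|^n$, and we may take $C_1\ge1$. Fill the hole: add $C_1\int_B|Du|^n$ to both sides to get
$$\int_B|Du|^n\le\theta\int_{2B}|Du|^n,\qquad\theta=\frac{C_1}{1+C_1}\in[\tfrac12,1).$$
Let $\overline{B_R(x_0)}\subset\Omega$ and $y\in B_{R/2}(x_0)$. Iterating over the radii $2^{-k}R/2$ we get $\int_{B_\rho(y)}|Du|^n\le(4\rho/R)^{n\gamma}\int_{B_R(x_0)}|Du|^n$ for $\rho\le R/2$, with $\gamma=\log(1/\theta)/(n\log2)\le 1/n<1$. Lemma 1 gives Hölder continuity on $B_{R/4}(x_0)$, and finitely many such balls cover a compact set; for pairs of points that are not close we use that $u$ is bounded. $\square$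

No diagonal structure was used. Now weaken $2K_0M<\lambda$ to $K_0M<\lambda$. What changes?

## 2. From $\lambda/2$ to $\lambda$: the statements, and where hole filling stops

In (6) the constant $c$ has two jobs that conflict. The boundary term wants $c$ to be near the mean of $u$, so that Poincaré applies. The left side wants $|u-c|\le M$, so that its integrand is at least $\delta|Du|^n$ with
$$\delta:=\lambda-K_0M>0.$$
The choice $c=0$ does the second job. To see what it does to the first, test (2) with $\eta u$ and then with $\eta c$, where $c$ is the annulus mean; the second test says $\int A\cdot(c\otimes D\eta)=-\int\eta A_0\cdot c$. Hence, under (3),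
$$\delta\int\eta|Du|^n\le\int\eta\,(A\cdot Du+A_0\cdot u)=-\int A\cdot\big((u-c)\otimes D\eta\big)+c\cdot\int\eta A_0. \tag{7}$$
The first term on the right is controlled by the annulus as before. The last term is the obstruction: the only bound we have for it is $K_0M\int\eta|Du|^n$. If we insert that bound, we are back at the condition $2K_0M<\lambda$.

One may hope to use that the energy is small on small balls. By itself this says nothing about oscillation. Here is an example to keep in mind for the whole talk.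

**Example (the log-log spiral).** Let $\omega>0$, $t=\log(e/|x|)$ on $B_1(0)$, and $w=e^{i\omega\log t}\in\mathbb C=\mathbb R^2$. Then $|w|=1$, $|Dw|=\omega/(|x|t)$, and with $T=\log(e/s)$
$$\int_{B_s(0)}|Dw|^n\,dx=|S^{n-1}|\,\omega^n\int_T^\infty t^{-n}\,dt=\frac{|S^{n-1}|\,\omega^n}{n-1}\,T^{1-n}.$$
The energy on $B_s(0)$ tends to $0$, yet $w$ covers the whole unit circle on every $B_s(0)$. The decay is only logarithmic in $s$, so (5) fails.

We now state the results. They are formulated with a general lower-order term. Let $\Omega\subset\mathbb R^n$ be open, $n\ge2$, $N\ge1$, $u\in W^{1,n}_{loc}\cap L^\infty(\Omega;\mathbb R^N)$, let $f\ge0$, $A$, $A_0$ be measurable, and let $K,K_0,\lambda>0$ be such that a.e. in $\Omega$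
$$|A|\le K\big(|Du|^{n-1}+f^{\frac{n-1}n}\big),\qquad|A_0|\le K_0|Du|^n+Kf,\qquad A\cdot Du\ge\lambda|Du|^n-Kf, \tag{8}$$
$$\int_{B_\rho(y)\cap\Omega}f\,dx\le F\rho^\alpha\quad\text{for all balls},\qquad\alpha\in(0,n],\ F>0, \tag{9}$$
$$\int_\Omega A\cdot D\varphi+A_0\cdot\varphi\,dx=0\quad\text{for all }\varphi\in W^{1,n}_0\cap L^\infty(\Omega;\mathbb R^N)\text{ with compact support in }\Omega. \tag{10}$$
The question of Section 1 is the case $f\equiv1$, $\alpha=n$, $F=|B_1|$, with $K$ replaced by $\max(K,K_0)$: the bounds (1) are then exactly of the form (8).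

**Theorem 3.** Assume (8)–(10) and $K_0M<\lambda$, where $M:=\|u\|_{L^\infty(\Omega)}$. Then $u\in C^{0,\gamma}_{loc}(\Omega)$ with $\gamma\in(0,1)$ depending only on $n,N,K,K_0,\lambda,M,\alpha$. For every compact $\Omega'\subset\Omega$ the norm $\|u\|_{C^{0,\gamma}(\Omega')}$ is bounded by a constant depending only on these data, $F$ and $\operatorname{dist}(\Omega',\partial\Omega)$. In particular, every bounded weak solution of every system as in Section 1, diagonal or not, with $K_0\|u\|_{L^\infty(\Omega)}<\lambda$ is locally Hölder continuous in $\Omega$.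

For bounded $u$ let
$$\rho_u(x_0)=\lim_{r\to0}\ \inf_{c\in\mathbb R^N}\|u-c\|_{L^\infty(B_r(x_0))}.$$
The limit exists because the infimum does not increase as $r$ decreases. It is the radius of the smallest ball that contains the values of $u$ near $x_0$, in the limit. If $u$ is continuous at $x_0$, then $\rho_u(x_0)=0$. For the spiral, $\rho_w(0)=1$: a constant $c\in\mathbb C$ has distance $1+|c|\ge1$ from some point of the unit circle, with equality for $c=0$.

**Theorem 4 (gap and sharpness).**

(a) Assume (8)–(10) without any smallness. If $\rho_u(x_0)<\lambda/K_0$, then $u$ is Hölder continuous near $x_0$. So at each point either $u$ is Hölder continuous nearby (and $\rho_u(x_0)=0$), or $\rho_u(x_0)\ge\lambda/K_0$.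

(b) For all $n\ge2$, $N\ge2$, $\kappa>1$, $\lambda>0$, every bounded domain $\Omega$ and $x_0\in\Omega$, there is a system satisfying the hypotheses of the question, even with $a(\zeta)=\lambda|\zeta|^{n-2}\zeta$, which has a bounded weak solution $u\in W^{1,n}(\Omega)$ with $K_0\|u\|_\infty=\kappa\lambda$ that is discontinuous at $x_0$. Moreover $\rho_u(x_0)=\|u\|_\infty=\kappa\lambda/K_0$.

So for $N\ge2$ the constant $\lambda$ in the smallness condition and the gap $\lambda/K_0$ cannot be replaced by $\kappa\lambda$ and $\kappa\lambda/K_0$ with any $\kappa>1$. Nothing is claimed for the borderline $K_0\|u\|_\infty=\lambda$.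

## 3. Good balls: where the energy refuses to decay

If $M=0$ there is nothing to prove in Theorem 3. From here to the end of Section 7 we assume (8)–(10), $M>0$ and $\delta=\lambda-K_0M>0$, and put
$$\mu(E)=\int_E(|Du|^n+f)\,dx,\qquad K_*=\max(K,K_0).$$
The letter $C\ge1$ stands for constants that depend only on $n,N,K,K_0,\lambda,M$ and may change from line to line. In particular $C$ never depends on the parameters $\varepsilon$ and $\tau$ below.

Hölder continuity follows if $\mu(B)\le\theta\mu(5B)$ along all small balls, up to the harmless term $F\rho^\alpha$. So we give a name to the balls on which this fails badly.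

**Definition.** Fix a ball $U=B_R(x_0)$ with $\overline U\subset\Omega$, and $\varepsilon\in(0,\frac14]$. A ball $B=B_r(x)$ is good (in $U$) if
$$5B\subset U,\qquad\mu(5B)\le(1+\varepsilon)\mu(B),\qquad Fr^\alpha\le\varepsilon\mu(B). \tag{11}$$

On a good ball almost all the energy of $5B$ already sits in $B$. Directly from (11) and (9),
$$0<\mu(B)<\infty,\qquad\mu(5B\setminus B)\le\varepsilon\mu(B),\qquad\int_Bf\,dx\le\varepsilon\mu(B). \tag{12}$$

**Example.** If $u$ is affine and $f\equiv1$, then $\mu(5B)=5^n\mu(B)$ and there are no good balls. For the spiral $w$, with $f\equiv0$, $F=1$, $\alpha=n$, and $U=B_{1/2}(0)$, we have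
$$\frac{\mu(B_{5s}(0))}{\mu(B_s(0))}=\Big(\frac{T}{T-\log5}\Big)^{n-1}\to1,\qquad\frac{s^n}{\mu(B_s(0))}=\frac{(n-1)s^nT^{n-1}}{|S^{n-1}|\omega^n}\to0\qquad(s\to0),$$
so for each $\varepsilon$ the balls $B_s(0)$ are good for all small $s$.

Good balls are bad news for regularity; the name refers to the fact that on them the cutoff costs almost nothing, so the equation can be used with precision. The plan is to show that in a ball $U$ of small energy there is no good ball at all.

## 4. The equation on a good ball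

Two pointwise estimates follow from (8) and Young's inequality:
$$|A|^{\frac n{n-1}}+|A\cdot Du|\le C(|Du|^n+f),\qquad|A_0|\le K_*(|Du|^n+f). \tag{13}$$
For a good ball let $b_B=\int_BA_0\,dx\in\mathbb R^N$. This vector is the obstruction we met in (7).

**Lemma 5.** For every good ball $B$ and every $c\in\mathbb R^N$ with $|c|\le M$,
$$\Big|\int_B\big(A\cdot Du+A_0\cdot(u-c)\big)\,dx-b_B\cdot(u_B-c)\Big|\le C\sqrt\varepsilon\,\mu(B).$$

**Proof.** We run the computation (7) with a free constant $c$ and use that the annulus carries little energy. Let $B=B_r(x)$ and $\eta(z)=\min\{1,\max\{0,2-|z-x|/r\}\}$. Test (10) with $\eta(u-c)$ and with $\eta(u_B-c)$; both have compact support in $5B\subset U$. Since $D(\eta(u-c))=\eta Du+(u-c)\otimes D\eta$, subtracting gives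
$$\int\eta\big(A\cdot Du+A_0\cdot(u-c)\big)-\int\eta A_0\cdot(u_B-c)=-\int A\cdot\big((u-u_B)\otimes D\eta\big). \tag{14}$$
Here $D\eta$ lives in $2B\setminus B$ and $|D\eta|\le1/r$. Poincaré's inequality on $2B$, together with (4) to pass from $u_{2B}$ to $u_B$, gives $\|u-u_B\|_{L^n(2B)}\le Cr\mu(2B)^{1/n}$. By Hölder, (13) and (12), the right side of (14) is at most
$$\frac1r\|A\|_{L^{n/(n-1)}(2B\setminus B)}\|u-u_B\|_{L^n(2B)}\le C\mu(2B\setminus B)^{\frac{n-1}n}\mu(2B)^{\frac1n}\le C\varepsilon^{\frac{n-1}n}\mu(B)\le C\sqrt\varepsilon\,\mu(B),$$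
where the last step uses $n\ge2$ and $\varepsilon<1$. Finally replace $\eta$ by the characteristic function of $B$ on the left of (14). Since $|u-c|\le 2M$ and $|u_B-c|\le2M$, (13) bounds the change by $C\mu(2B\setminus B)\le C\varepsilon\mu(B)$. $\square$

As a test, take $2K_0M<\lambda$ and $c=u_B$. Then the lemma bounds $\int_B(A\cdot Du+A_0\cdot(u-u_B))$ by $C\sqrt\varepsilon\mu(B)$, while (8) and (12) bound it below by $(\lambda-2K_0M-C\varepsilon)\mu(B)$. For small $\varepsilon$ there are no good balls. This is Proposition 2 again, now with $f$ allowed.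

When only $K_0M<\lambda$ holds, take $c=0$ instead. We do not get a contradiction, but we learn which way $b_B$ points.

**Lemma 6.** There is $\varepsilon_1=\varepsilon_1(n,N,K,K_0,\lambda,M)\in(0,\frac14]$ such that for $\varepsilon\le\varepsilon_1$ every good ball satisfies
$$b_B\cdot u_B\ge\tfrac\delta2\mu(B),\qquad\tfrac\delta{2M}\mu(B)\le|b_B|\le K_*\mu(B),$$
$$q(B):=\frac{b_B}{|b_B|}\cdot u_B\in[q_0,M],\qquad q_0:=\frac\delta{2K_*}.$$

**Proof.** By (8) and $|u|\le M$,
$$A\cdot Du+A_0\cdot u\ge(\lambda-K_0M)|Du|^n-K(1+M)f\ge\delta(|Du|^n+f)-Cf.$$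
Integrate over $B$ and use (12): $\int_B(A\cdot Du+A_0\cdot u)\ge(\delta-C\varepsilon)\mu(B)$. Lemma 5 with $c=0$ then gives $b_B\cdot u_B\ge(\delta-C\varepsilon-C\sqrt\varepsilon)\mu(B)\ge\frac\delta2\mu(B)$ for small $\varepsilon$. Since $|u_B|\le M$, this implies $|b_B|\ge\frac\delta{2M}\mu(B)$. The upper bound for $|b_B|$ is (13). Dividing, $q(B)\ge\frac{\delta\mu(B)/2}{K_*\mu(B)}=q_0$, and $q(B)\le|u_B|\le M$. $\square$

So each good ball comes with a unit vector $b_B/|b_B|$ and a height $q(B)\ge q_0>0$ of the mean $u_B$ in that direction. For $N=1$ the vector is $\pm1$ and $q(B)=|u_B|$, that is, $u_B$ has the sign of $b_B$.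

## 5. A shifted constant, a half-space, and the lowest good ball

Let $B$ be good, $\nu=b_B/|b_B|$ and $h=q(B)=\nu\cdot u_B$. Choose $c=h\nu$ in Lemma 5. Then $b_B\cdot(u_B-c)=|b_B|(h-h)=0$, so
$$\int_B\Phi\,dx\le C\sqrt\varepsilon\,\mu(B),\qquad\Phi=A\cdot Du+A_0\cdot(u-c). \tag{15}$$
This $c$ need not be close to $u_B$; only its component along $\nu$ is right, and that is all the obstruction term sees. What did we gain over $c=u_B$? Where $\nu\cdot u\ge h/2$,
$$|u-c|^2=|u|^2-2h\,\nu\cdot u+h^2\le|u|^2\le M^2,$$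
so there $\Phi\ge\delta(|Du|^n+f)-Cf$ with the full $\delta=\lambda-K_0M$. If $u$ stayed in this half-space on all of $B$, (15) would be violated for small $\varepsilon$. For instance, with $N=2$, $M=1$, $\nu=(1,0)$, $h=\frac12$, a point $e^{i\vartheta}$ of the unit circle satisfies $|e^{i\vartheta}-c|^2=\frac54-\cos\vartheta\le1$ exactly when $\cos\vartheta\ge\frac14=h/2$. The opposite point $(-1,0)$ has distance $\frac32$ from $c$, and at values like this $\Phi$ may be negative.

So the whole difficulty is the set $Z\subset B$ where $\nu\cdot u<h/2$. It may carry much of the energy. Let $y\in Z$ be a Lebesgue point. On the scale of $B$ the mean of $\nu\cdot u$ is about $h$; at $y$ it is below $h/2$. If $\mu(U)$ is small, this drop cannot take place while the energy on $B_\rho(y)$ decays geometrically, since then (4) would sum to something small. So there must be a good ball around $y$, after the mean has already dropped to at most $\frac34h$. On this new good ball $B'$, with unit vector $\nu'=b_{B'}/|b_{B'}|$,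 Lemma 5 with the old $c=h\nu$ evaluates the integral of $\Phi$, in spite of its possibly negative integrand:
$$\int_{B'}\Phi\,dx\approx b_{B'}\cdot(u_{B'}-c)=|b_{B'}|\big(q(B')-h\,\nu\cdot\nu'\big).$$
Because $\nu\cdot u_{B'}\le\frac34h$, the vectors $\nu$ and $\nu'$ would have to differ if $q(B')\ge h$, and then the bracket would be positive. The only bad case is $q(B')<h$. This suggests the choice that finishes the proof: take $B$ to be a good ball with $q(B)$ essentially the smallest among all good balls in $U$. Then $q(B')\ge h$ up to $\varepsilon$, every part of $B$ contributes positively, and (15) is contradicted.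

Observe that the argument bounds $A_0\cdot(u-c)$ with $c\ne0$ through $|A_0|$. A condition on the product $A_0\cdot u$ alone would not give this bound.

## 6. A ball of small energy contains no good ball

**Proposition 7.** There are $\varepsilon\in(0,\varepsilon_1]$ depending on $n,N,K,K_0,\lambda,M$, and $\tau>0$ depending additionally on $\alpha$, such that: if $\overline U\subset\Omega$ and $\mu(U)\le\tau$, then there is no good ball in $U$.

**Proof.** Let $\varepsilon\le\varepsilon_1$; it will be fixed in Step 5 by a condition that does not involve $\tau$. Suppose good balls exist in $U$.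

**Step 1 (the lowest good ball).** This step sets up (15) with the extremal height. Let $q^*\in[q_0,M]$ be the infimum of $q(B)$ over all good balls in $U$, and choose a good ball $B_0=B_r(x)$ with $q(B_0)\le q^*+\varepsilon$. Put
$$\nu=\frac{b_{B_0}}{|b_{B_0}|},\qquad c=q^*\nu,\qquad\Phi=A\cdot Du+A_0\cdot(u-c).$$
Since $|c|\le M$, Lemmas 5 and 6 give
$$\int_{B_0}\Phi\le|b_{B_0}|\big(q(B_0)-q^*\big)+C\sqrt\varepsilon\mu(B_0)\le K_*\varepsilon\mu(B_0)+C\sqrt\varepsilon\mu(B_0)\le C\sqrt\varepsilon\,\mu(B_0). \tag{16}$$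
By (13) and $|u-c|\le2M$ we have $|\Phi|\le C(|Du|^n+f)$ a.e. Where $\nu\cdot u\ge q^*/2$, $|u-c|^2=|u|^2-2q^*\nu\cdot u+q^{*2}\le M^2$, so by (8)
$$\Phi\ge\delta(|Du|^n+f)-Cf\qquad\text{a.e. on }\{\nu\cdot u\ge q^*/2\}. \tag{17}$$
Let $Z$ be the set of Lebesgue points $y\in B_0$ of $u$ with $\nu\cdot u(y)<q^*/2$, where $u(y)=\lim_{\rho\to0}u_{y,\rho}$.

**Step 2 (good balls around the points of $Z$).** We claim: if $\tau$ is small, depending on $\varepsilon$, the data and $\alpha$, then for every $y\in Z$ there is $\rho\in(0,r/5]$ such that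
$$B_\rho(y)\text{ is good in }U\quad\text{and}\quad\nu\cdot u_{y,\rho}\le\tfrac34q^*. \tag{18}$$

Let $r_k=5^{-k}r$, $e_k=\mu(B_{r_k}(y))$, $u_k=u_{y,r_k}$ for $k\ge0$. All these balls lie in $B_{2r}(x)\subset U$. Comparing both $u_0$ and $u_{B_0}$ with the mean over $B_{2r}(x)$, (4) gives
$$|u_0-u_{B_0}|\le C\mu(B_{2r}(x))^{1/n}\le C\tau^{1/n},\qquad|u_k-u_{k+1}|\le Ce_k^{1/n}.$$
Since $\nu\cdot u_{B_0}=q(B_0)\ge q^*\ge q_0$, we have $\nu\cdot u_0\ge q^*-C\tau^{1/n}>\frac34q^*$ as soon as $C\tau^{1/n}<q_0/4$. Since $u_k\to u(y)$ and $\nu\cdot u(y)<q^*/2$, there is a last index $\ell\ge0$ with $\nu\cdot u_\ell>\frac34q^*$.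

Suppose that no ball $B_{r_k}(y)$ with $k\ge\ell+1$ is good. The ball $5B_{r_k}(y)=B_{r_{k-1}}(y)$ does lie in $U$, so one of the other two conditions in (11) fails: for each such $k$, either $e_k<e_{k-1}/(1+\varepsilon)$ or $e_k<Fr_k^\alpha/\varepsilon$. Put $m_k=\max(e_k,Fr_k^\alpha/\varepsilon)$. In both cases
$$m_k\le\theta m_{k-1},\qquad\theta:=\max\Big(\frac1{1+\varepsilon},5^{-\alpha}\Big)<1. \tag{19}$$
Indeed $Fr_k^\alpha/\varepsilon=5^{-\alpha}Fr_{k-1}^\alpha/\varepsilon\le\theta m_{k-1}$ always; in the first case $e_k\le\theta e_{k-1}\leq\theta m_{k-1}$ as well, and in the second case $m_k=Fr_k^\alpha/\varepsilon$.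

Where does the sequence start? Since $B_0$ is good, $Fr^\alpha/\varepsilon\le\mu(B_0)$, hence $m_\ell\le\max(\tau,Fr^\alpha/\varepsilon)\le\max(\tau,\mu(B_0))\le\tau$. Therefore
$$|u_\ell-u(y)|\le C\sum_{k\ge\ell}m_k^{1/n}\le\frac{C\tau^{1/n}}{1-\theta^{1/n}}<\frac{q_0}4\le\frac{q^*}4$$
for $\tau$ small. But $\nu\cdot(u_\ell-u(y))>\frac34q^*-\frac12q^*=\frac{q^*}4$, a contradiction. So some $B_{r_k}(y)$ with $k\ge\ell+1\ge1$ is good; its radius is at most $r/5$, and $\nu\cdot u_k\le\frac34q^*$ because $\ell$ was the last index with the opposite inequality. This proves (18).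

**Step 3 (covering).** We now cut $B_0$ into pieces on each of which $\int\Phi$ can be estimated. Vitali's covering lemma, applied to the balls of (18), gives countably many disjoint balls $B_i=B_{\rho_i}(y_i)$ among them with $Z\subset\bigcup_i5B_i$. Since $y_i\in B_0$ and $5\rho_i\le r$, we have $5B_i\subset B_{2r}(x)$, so
$$\sum_i\mu(B_i)\le\mu(B_{2r}(x))\le(1+\varepsilon)\mu(B_0)\le2\mu(B_0). \tag{20}$$
The balls $B_i$ may stick out of $B_0$, so we work on a slightly larger set:
$$V=B_0\cup\bigcup_iB_i\subset B_{2r}(x),\qquad W_1=B_0\setminus\Big(Z\cup\bigcup_iB_i\Big),\qquad W_2=Z\setminus\bigcup_iB_i.$$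
$V$ is the disjoint union of $\bigcup_iB_i$, $W_1$ and $W_2$. By (12), $\mu(V\setminus B_0)\le\mu(5B_0\setminus B_0)\le\varepsilon\mu(B_0)$, so (16) and $|\Phi|\le C(|Du|^n+f)$ give
$$\int_V\Phi\le C\sqrt\varepsilon\,\mu(B_0). \tag{21}$$

**Step 4 (lower bounds on the three parts).** We show that $\Phi$ has a definite positive integral on $W_1$ and on each $B_i$, and that $W_2$ is negligible.

On $W_1$, almost every point is a Lebesgue point outside $Z$, so $\nu\cdot u\ge q^*/2$ there. By (17) and (12),
$$\int_{W_1}\Phi\ge\delta\mu(W_1)-C\int_{B_0}f\ge\delta\mu(W_1)-C\varepsilon\mu(B_0).$$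

On $W_2$ we use that the $B_i$ are good: $W_2\subset\bigcup_i(5B_i\setminus B_i)$, so by (12) and (20)
$$\mu(W_2)\le\varepsilon\sum_i\mu(B_i)\le2\varepsilon\mu(B_0),\qquad\int_{W_2}\Phi\ge-C\varepsilon\mu(B_0).$$

On $B_i$, let $\nu_i=b_{B_i}/|b_{B_i}|$. Lemma 5, with the constant $c=q^*\nu$ that belongs to $B_0$, gives
$$\int_{B_i}\Phi\ge|b_{B_i}|\big(q(B_i)-q^*\,\nu\cdot\nu_i\big)-C\sqrt\varepsilon\,\mu(B_i).$$
As $B_i$ is good in $U$, the definition of $q^*$ gives $\nu_i\cdot u_{B_i}=q(B_i)\ge q^*$, while $\nu\cdot u_{B_i}\le\frac34q^*$ by (18). Subtract: $\frac{q^*}4\le(\nu_i-\nu)\cdot u_{B_i}\le M|\nu_i-\nu|$. Since $\nu,\nu_i$ are unit vectors,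
$$q(B_i)-q^*\nu\cdot\nu_i\ge q^*(1-\nu\cdot\nu_i)=\frac{q^*}2|\nu-\nu_i|^2\ge\frac{q^*}2\cdot\frac{q^{*2}}{16M^2}\ge\frac{q_0^3}{32M^2}=:\kappa_0>0.$$
With $|b_{B_i}|\ge\frac\delta{2M}\mu(B_i)$ from Lemma 6,
$$\int_{B_i}\Phi\ge\Big(\frac{\kappa_0\delta}{2M}-C\sqrt\varepsilon\Big)\mu(B_i).$$

**Step 5 (contradiction and choice of constants).** Let $\delta_1=\min\big(\delta,\frac{\kappa_0\delta}{2M}\big)$, which depends only on $K,K_0,\lambda,M$. Since
$$\mu(W_1)+\sum_i\mu(B_i)\ge\mu(B_0)-\mu(W_2)\ge(1-2\varepsilon)\mu(B_0),$$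
adding the three lower bounds, with (20) for the error terms, and comparing with (21) yields
$$\delta_1(1-2\varepsilon)\mu(B_0)-C\sqrt\varepsilon\,\mu(B_0)\le\int_V\Phi\le C\sqrt\varepsilon\,\mu(B_0).$$
(The sum over $i$ is legitimate because $\Phi$ is integrable on $V$.) As $\mu(B_0)>0$ and $1-2\varepsilon\ge\frac12$, this forces $\delta_1\le C\sqrt\varepsilon$. It is impossible if $\varepsilon$ was fixed small enough, depending only on $n,N,K,K_0,\lambda,M$. Fix such an $\varepsilon\le\varepsilon_1$, and then $\tau$ according to Step 2, where $\alpha$ enters through $\theta$. $\square$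

## 7. From the absence of good balls to Hölder continuity

Fix $\varepsilon$, $\tau$ from Proposition 7 and $\theta$ from (19). We prove Theorem 3.

**Step 1 (decay).** We turn the absence of good balls into (5). Let $\overline{B_R(x_0)}\subset\Omega$ and $\mu(B_R(x_0))\le\tau$; use $U=B_R(x_0)$. For $y\in B_{R/2}(x_0)$ and $r_k=5^{-k}R/2$ we have $5B_{r_k}(y)=B_{r_{k-1}}(y)\subset U$ for $k\ge1$. None of these balls is good, so the argument for (19) shows that $m_k=\max(\mu(B_{r_k}(y)),Fr_k^\alpha/\varepsilon)$ satisfies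
$$m_k\le\theta^km_0,\qquad m_0\le\tau+\frac{FR^\alpha}\varepsilon.$$
Put $\gamma=\frac{\log(1/\theta)}{n\log5}$, so that $\theta^k=5^{-kn\gamma}$. Since $\theta\ge\frac1{1+\varepsilon}\ge\frac45$, we have $\gamma\in(0,1)$. For $r_{k+1}<\rho\le r_k$ we have $5^{-k}=10r_{k+1}/R<10\rho/R$, hence
$$\int_{B_\rho(y)}|Du|^n\,dx\le\Big(\frac{10\rho}R\Big)^{n\gamma}\Big(\tau+\frac{FR^\alpha}\varepsilon\Big)\qquad\text{for all }y\in B_{R/2}(x_0),\ 0<\rho\le R/2.$$
By Lemma 1, with $H=10^\gamma(\tau+FR^\alpha/\varepsilon)^{1/n}$, the representative of $u$ given by limits of means satisfies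
$$|u(y)-u(y')|\le C_\gamma R^{-\gamma}\Big(\tau+\frac{FR^\alpha}\varepsilon\Big)^{1/n}|y-y'|^\gamma\qquad\text{on }B_{R/4}(x_0). \tag{22}$$

**Step 2 (the energy is small at a controlled scale).** Around a given point, $\mu(B_\rho)\to0$ as $\rho\to0$ by absolute continuity, so Hölder continuity is already clear. We want a radius that depends only on the data. Let $0<\rho<d$ and $\overline{B_d(x_0)}\subset\Omega$. Let $\eta=1$ on $B_\rho(x_0)$, $\eta=\log(d/|x-x_0|)/\log(d/\rho)$ on $B_d\setminus B_\rho$, and $\eta=0$ elsewhere. The point of this cutoff is that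
$$\int|D\eta|^n\,dx=\Big(\log\frac d\rho\Big)^{-n}|S^{n-1}|\int_\rho^d\frac{ds}s=|S^{n-1}|\Big(\log\frac d\rho\Big)^{1-n},$$
which is small when $d/\rho$ is large. Test (10) with $\eta^nu$. The pointwise bound from the proof of Lemma 6 gives
$$\delta\int\eta^n|Du|^n-C\int\eta^nf\le\int\eta^n(A\cdot Du+A_0\cdot u)=-n\int\eta^{n-1}A\cdot(u\otimes D\eta).$$
By (8) and Young's inequality with exponents $\frac n{n-1}$ and $n$, the right side is at most
$$nKM\int\eta^{n-1}\big(|Du|^{n-1}+f^{\frac{n-1}n}\big)|D\eta|\le\frac\delta2\int\eta^n|Du|^n+\int\eta^nf+C\int|D\eta|^n.$$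
Absorb the first term, which is finite. Since $\int_{B_d(x_0)}f\le Fd^\alpha$,
$$\mu(B_\rho(x_0))\le C\Big(\big(\log\tfrac d\rho\big)^{1-n}+Fd^\alpha\Big). \tag{23}$$
Let $\Omega'\subset\Omega$ be compact. Choose first $d<\operatorname{dist}(\Omega',\partial\Omega)$ with $CFd^\alpha\le\tau/2$, then $\rho=:R<d$ with $C(\log(d/R))^{1-n}\le\tau/2$. Then $\mu(B_R(x_0))\le\tau$ for every $x_0\in\Omega'$, and $R$ depends only on the data, $F$ and $\operatorname{dist}(\Omega',\partial\Omega)$.

**Step 3 (conclusion).** By Step 1, (22) holds around every $x_0\in\Omega'$ with this $R$. If $y,y'\in\Omega'$ and $|y-y'|<R/4$, apply it with $x_0=y$. If $|y-y'|\ge R/4$, then $|u(y)-u(y')|\le2M\le2M(4/R)^\gamma|y-y'|^\gamma$. Together with $|u|\le M$ this bounds $\|u\|_{C^{0,\gamma}(\Omega')}$ as stated, and Theorem 3 is proved. $\blacksquare$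

## 8. The gap $\lambda/K_0$ at a discontinuity, and the spiral as a solution

**Proof of Theorem 4(a).** The structure conditions see $u$ only through $Du$, so constants may be subtracted. If $\rho_u(x_0)<\lambda/K_0$, choose $r>0$ with $B_r(x_0)\subset\Omega$ and $c\in\mathbb R^N$ such that $K_0\|u-c\|_{L^\infty(B_r(x_0))}<\lambda$. The function $v=u-c$ on $B_r(x_0)$ satisfies (8)–(10) with the same $A,A_0,f$, because these conditions involve only $Du=Dv$. Theorem 3 applies to $v$, so $u$ is Hölder continuous near $x_0$, and then $\rho_u(x_0)=0$. $\blacksquare$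

**Proof of Theorem 4(b).** We make the spiral solve a system and compute the constants. Let
$$\omega=\frac{n-1}{\sqrt{\kappa^2-1}},\qquad D=e\operatorname{diam}\Omega,\qquad r=|x-x_0|,\qquad t=\log\frac Dr\ge1\ \text{ on }\Omega\setminus\{x_0\},$$
identify $\mathbb R^2\cong\mathbb C$, and put $u(x)=(e^{i\omega\log t},0,\dots,0)\in\mathbb C\times\mathbb R^{N-2}$. Let $a(\zeta)=\lambda|\zeta|^{n-2}\zeta$. With $z'=z_1+iz_2$ and $P(z)=z'/\max(1,|z'|)$, let
$$a_0(z,\zeta)=-\frac\lambda\omega|\zeta|^n\big((\omega+i(n-1))P(z),0,\dots,0\big).$$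

**Step 1 (structure).** We have $a\cdot\zeta=\lambda|\zeta|^n$ and $|a|=\lambda|\zeta|^{n-1}$. Since $|P|\le1$,
$$|a_0|\le\frac\lambda\omega\sqrt{\omega^2+(n-1)^2}\,|\zeta|^n=\lambda\sqrt{1+\frac{(n-1)^2}{\omega^2}}\,|\zeta|^n=\kappa\lambda|\zeta|^n.$$
Both functions are continuous. So the hypotheses of the question hold with $K=\lambda$, $K_0=\kappa\lambda$, and since $\|u\|_\infty=1$, $K_0\|u\|_\infty=\kappa\lambda$.

**Step 2 (the equation off $x_0$).** We reduce to an ordinary differential equation in $t$. We have $Dt=-(x-x_0)/r^2$, $|Dt|=1/r$, and $|Dt|^{n-2}Dt=-(x-x_0)/r^n$ is divergence free off $x_0$. For a function $u=u(t)$, $Du=u_t\otimes Dt$, so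
$$\operatorname{div}\big(|Du|^{n-2}Du\big)=\operatorname{div}\big(|u_t|^{n-2}u_t\otimes|Dt|^{n-2}Dt\big)=r^{-n}\frac d{dt}\big(|u_t|^{n-2}u_t\big).$$
Here, writing $u$ also for its complex component, $u_t=i\frac\omega tu$ and $|u_t|=\omega/t$, hence
$$\frac d{dt}\big(|u_t|^{n-2}u_t\big)=\frac d{dt}\Big(\frac{\omega^{n-1}}{t^{n-1}}iu\Big)=-\frac{\omega^{n-1}}{t^n}\big(\omega+i(n-1)\big)u,\qquad|Du|^n=r^{-n}\frac{\omega^n}{t^n}.$$
Since $P(u)=u$ for $|u|=1$, we get $a_0(u,Du)=-\lambda r^{-n}\omega^{n-1}t^{-n}(\omega+i(n-1))u=\operatorname{div}a(Du)$ classically in $\Omega\setminus\{x_0\}$.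

**Step 3 (weak solution in $\Omega$).** We must see that the point $x_0$ is invisible to the weak equation. First, $\int_\Omega|Du|^n\le C\int_1^\infty t^{-n}\,dt<\infty$. Let
$$\psi_k=\min\Big\{1,\max\Big\{0,2-\frac1k\log\frac1r\Big\}\Big\},$$
so that $\psi_k=0$ for $r<e^{-2k}$, $\psi_k=1$ for $r>e^{-k}$, and $|D\psi_k|=\frac1{kr}$ in between. Hence $\int|D\psi_k|^n\le Ck^{1-n}\to0$, because $n\ge2$. For a smooth compactly supported test function $\varphi$, integration by parts against $\varphi\psi_k$ shows that $\int u\,D(\varphi\psi_k)=-\int\psi_k\varphi\,Du$, with $Du$ the classical gradient, and $\int|u\varphi||D\psi_k|\to0$; so this gradient is the weak gradient across $x_0$ and $u\in W^{1,n}(\Omega)$.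

Now let $\varphi\in W^{1,n}_0\cap L^\infty(\Omega;\mathbb R^N)$. The function $u$ is smooth in $\{0<r<D\}$, which contains $\overline\Omega\setminus\{x_0\}$, so $a(Du)$ and $a_0(u,Du)$ are bounded on $\Omega\setminus B_{e^{-2k}}(x_0)$. If $\varphi_j\in C_c^\infty(\Omega;\mathbb R^N)$ and $\varphi_j\to\varphi$ in $W^{1,n}$, the classical equation may be tested with the Lipschitz function $\varphi_j\psi_k$, whose support is a compact subset of $\Omega\setminus\{x_0\}$; by the boundedness just noted, we may let $j\to\infty$. This gives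
$$\int_\Omega\psi_k\big(a(Du)\cdot D\varphi+a_0\cdot\varphi\big)\,dx=-\int_\Omega a(Du)\cdot(\varphi\otimes D\psi_k)\,dx.$$
The right side is at most $\|\varphi\|_\infty\|a(Du)\|_{L^{n/(n-1)}}\|D\psi_k\|_{L^n}\to0$. On the left, dominated convergence applies, since $a(Du)\cdot D\varphi$ and $a_0\cdot\varphi$ are in $L^1$. So (2) holds.

**Step 4 (discontinuity).** As $r\to0$, $\omega\log t\to\infty$ continuously, so in every ball $B_s(x_0)$ the function $u$ takes all values of the unit circle of $\mathbb C\times\{0\}$ and has no limit at $x_0$. For $c=(c',c'')\in\mathbb C\times\mathbb R^{N-2}$, and since $u$ is continuous off $x_0$,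
$$\|u-c\|_{L^\infty(B_s(x_0))}=\sqrt{(1+|c'|)^2+|c''|^2}\ge1$$
for all small $s$, with equality for $c=0$. Hence $\rho_u(x_0)=1=\|u\|_\infty=\kappa\lambda/K_0$, and no representative of $u$ is continuous at $x_0$. $\blacksquare$

It is instructive to see which part of the proof of Theorem 3 this solution evades. By the computation in Section 3, with $D$ in place of $e$ and $f\equiv0$, small balls $B=B_s(x_0)$ are good. Let $T=\log(D/s)$ and let $u(s)$ be the value of $u$ on $\partial B$. By Step 2,
$$b_B=\lambda|S^{n-1}|\int_T^\infty\frac d{dt}\Big(\frac{\omega^{n-1}}{t^{n-1}}iu\Big)dt=-\lambda|S^{n-1}|\Big(\frac\omega T\Big)^{n-1}i\,u(s),$$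
which is perpendicular to $u(s)$. On $B$ we have $|u-u(s)|\le\omega\log(t/T)\le\omega(t-T)/T=\frac\omega T\log\frac sr$, and the mean of $\log\frac sr$ over $B$ is $\int_0^1n\sigma^{n-1}\log\frac1\sigma\,d\sigma=\frac1n$, so $|u_B-u(s)|\le\frac\omega{nT}$. Therefore $|q(B)|\le\frac\omega{nT}\to0$: the integrated right-hand side turns orthogonal to the mean of $u$. Lemma 6 excludes this when $K_0M<\lambda$, since it keeps $q(B)\ge q_0>0$ on every good ball.
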